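\title{Determinant complements with prescribed supports need not be mixed Tate}

\begin{abstract}
Consider the variety of invertible $\ell\times\ell$ matrices whose $i$-th row is supported in a prescribed set of at least $i-1$ columns. Aluffi and Marcolli asked whether such a variety is always mixed Tate. We show that over every field the answer is negative for all $\ell\ge 105$, and for all $\ell\ge 89$ if the characteristic is not $3$. The number of full-rank matrices with prescribed support is a sum over rank strata of Grassmannians; repeating columns separates the strata, and one stratum is a curve of genus one times a torus. The same method shows that, after inverting $\mathbb L$ and the classes $\mathbb L^i-1$ in the Grothendieck ring of varieties, the class of every affine scheme of finite type over $\mathbb Z$ is a combination of the classes of these varieties with coefficients rational in $\mathbb L$.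
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $K$ be a field and $E$ a vector space of dimension $\ell$ over $K$. After a choice of basis, an $\ell$-tuple $(v_1,\dots,v_\ell)$ of vectors of $E$ is an $\ell\times\ell$ matrix with rows $v_i$. For subspaces $V_1,\dots,V_\ell$ of $E$ let
\[
\mathbb F(V_1,\dots,V_\ell)=\{(v_1,\dots,v_\ell)\in V_1\times\dots\times V_\ell:\ \det(v_1,\dots,v_\ell)\neq0\}
\]
be the complement of the determinant hypersurface in the linear space $V_1\times\dots\times V_\ell$. A variety $X$ over $K$ is \emph{mixed Tate} if its motive $M(X)$ in Voevodsky's triangulated category $\mathcal{DM}(K)$ of mixed motives lies in the triangulated subcategory $\mathcal{DMT}(K)$ generated by the Tate objects $\mathbb Q(n)$, $n\in\mathbb Z$. This says that the cohomology of $X$ is assembled from the same pieces as that of projective spaces; the properties that we use are recalled in Section~\ref{sec:tate}.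

The simplest case is that of nested subspaces $V_1\subset\dots\subset V_\ell$ with $d_i=\dim V_i\ge i$. Let $Y_i$ be the variety of independent tuples $(v_1,\dots,v_i)$ with $v_j\in V_j$. The span of $v_1,\dots,v_{i-1}$ lies in $V_i$, so $Y_i$ is the complement of a subbundle of rank $i-1$ in the trivial bundle $Y_{i-1}\times V_i$. Over $\mathbb F_q$ this gives $\prod_i(q^{d_i}-q^{i-1})$ points. Over a perfect field, the Gysin triangle $M(Y_i)\to M(Y_{i-1})\to M(Y_{i-1})(c)[2c]\to$ with $c=d_i-i+1$ shows by induction that $Y_\ell=\mathbb F(V_1,\dots,V_\ell)$ is mixed Tate. If the $V_i$ are not nested, the dimension of $V_i\cap\langle v_1,\dots,v_{i-1}\rangle$ varies on $Y_{i-1}$, and one has to understand the loci where it jumps. It is known that $\mathbb F(E,\dots,E)=GL_\ell$ is mixed Tate for every $\ell$, and that $\mathbb F(V_1,\dots,V_\ell)$ is mixed Tate for arbitrary subspaces when $\ell\le3$. The following question is posed in \cite{AM}.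

\begin{quote}
\textbf{Question $\mathrm{II}_\ell$.} Let $(\varepsilon_1,\dots,\varepsilon_\ell)$ be a basis of $E$, and for $i=1,\dots,\ell$ let $V_i$ be spanned by a subset of $\{\varepsilon_1,\dots,\varepsilon_\ell\}$ of cardinality at least $i-1$. Is $\mathbb F(V_1,\dots,V_\ell)$ mixed Tate?
\end{quote}

Put $[\ell]=\{1,\dots,\ell\}$. For $S=(S_1,\dots,S_\ell)$ with $S_i\subset[\ell]$ we write $\mathbb F(S)$ for $\mathbb F(V_1,\dots,V_\ell)$ with $V_i=\langle\varepsilon_j:j\in S_i\rangle$: the variety of invertible matrices whose $i$-th row is supported in $S_i$. It is defined over $\mathbb Z$, as an open subscheme of an affine space. We call $S$ \emph{admissible} if $|S_i|\ge i-1$ for all $i$, so that Question $\mathrm{II}_\ell$ concerns the $\mathbb F(S)$ with $S$ admissible.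

One would guess that the answer is yes. Coordinate subspaces carry no continuous parameters, so $\mathbb F(S)$ depends on a finite pattern of zeros only; its equation is linear in each variable; and admissibility pushes the pattern toward the nested case, since it forces the later rows to be almost full. The guess is wrong.

\begin{theorem}\label{thm:A}
Let $K$ be any field. Put $m=3$ if $\operatorname{char}K\neq3$ and $m=4$ if $\operatorname{char}K=3$. For every $\ell\ge16m+41$ there is an admissible $S$, with $|S_i|\ge i$ for all $i$ and $S_i=[\ell]$ for $i>2m+7$, such that $\mathbb F(S)$ over $K$ is not mixed Tate.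
\end{theorem}

Thus the answer to Question $\mathrm{II}_\ell$ is negative over every field for every $\ell\ge105$, and for every $\ell\ge89$ if $\operatorname{char}K\ne3$, in particular over $\mathbb Q$.

The second result says that the varieties $\mathbb F(S)$ are as complicated as arbitrary varieties. Let $K_0(\mathrm{Var}_K)$ be the Grothendieck ring of varieties over $K$ and $\mathbb L$ the class of the affine line (see Section~\ref{sec:univ}), and put
\[
\Lambda=\mathbb Z\bigl[T,T^{-1},(T^i-1)^{-1}:i\ge1\bigr],\qquad
\mathcal M_K=K_0(\mathrm{Var}_K)\bigl[\mathbb L^{-1},(\mathbb L^i-1)^{-1}:i\ge1\bigr].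
\]
The substitution $T\mapsto\mathbb L$ makes $\mathcal M_K$ a $\Lambda$-algebra.

\begin{theorem}\label{thm:B}
Let $X$ be an affine scheme of finite type over $\mathbb Z$. There are an integer $\ell$, admissible $\ell$-tuples $S^{(1)},\dots,S^{(N)}$ and elements $c_1,\dots,c_N\in\Lambda$ such that for every field $K$
\[
[X_K]=\sum_{t=1}^Nc_t(\mathbb L)\,[\mathbb F(S^{(t)})_K]\qquad\text{in }\mathcal M_K.
\]
In particular, if $K$ is a prime field, the classes $[\mathbb F(S)_K]$ with $S$ admissible and $\ell$ arbitrary generate $\mathcal M_K$ as a $\Lambda$-module.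
\end{theorem}

The parameters that the pattern $S$ does not show appear on the dual side. A matrix with $n$ rows has rank $n$ when its left kernel is zero, and inclusion--exclusion turns the count of such matrices into a sum over all subspaces $W\subset\mathbb F_q^n$. The term of $W$ depends only on the dimensions of the coordinate projections of $W$, that is, on the ranks in a configuration of $n$ vectors. Repeating columns changes the weights of the terms, and a Vandermonde inversion isolates the number of $W$ with any given ranks (Section~\ref{sec:count}). Rank conditions in dimension $3$ are incidences of points and lines in the plane, and these encode the equation $y^2+y=x^m$ (Section~\ref{sec:curve}). If all the relevant $\mathbb F(S)$ were mixed Tate, their point counts would be Laurent polynomials (Section~\ref{sec:tate}), and the point count of a curve of genus one would be a rational function, which is impossible (Section~\ref{sec:proofA}). Section~\ref{sec:univ} lifts the counting to $\mathcal M_K$ and encodes arbitrary equations.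

\section{Full-rank matrices with prescribed support}\label{sec:count}

Fix $n\ge1$ and a family $\mathcal C$ of nonempty proper subsets of $[n]$, put
\[
\mathcal R=\prod_{C\in\mathcal C}\{0,1,\dots,|C|\},
\]
and fix $\ell\ge n+\sum_{C\in\mathcal C}|C|$. A column vector of length $n$ is \emph{supported in $C$} if its entries in the rows outside $C$ vanish. For $\mu\in\mathcal R$ let $\mathrm{Mat}_\mu$ be the linear space of $n\times\ell$ matrices with the following columns, in a fixed order: $n$ \emph{full} columns, with no condition; for each $C\in\mathcal C$, a block of $\mu(C)$ columns supported in $C$; and zero columns for the rest. The bound on $\ell$ leaves room for all these columns. Let $U_\mu\subset\mathrm{Mat}_\mu$ be the open set of matrices of rank $n$. Define $S(\mu)$ by letting $S_i$, for $i\le n$, be the set of columns in which row $i$ is allowed to be nonzero, and $S_i=[\ell]$ for $n<i\le\ell$.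

\begin{lemma}\label{lem:pad}
The tuple $S=S(\mu)$ satisfies $|S_i|\ge i$ for all $i$, so it is admissible, and for every prime power $q$
\begin{equation}\label{eq:pad}
\#\mathbb F(S(\mu))(\mathbb F_q)=\#U_\mu(\mathbb F_q)\prod_{i=n}^{\ell-1}(q^\ell-q^i).
\end{equation}
\end{lemma}

\begin{proof}
For $i\le n$ the set $S_i$ contains the $n$ full columns, so $|S_i|\ge n\ge i$; for $i>n$ we have $|S_i|=\ell\ge i$. A point of $\mathbb F(S)$ consists of its first $n$ rows, which form a point of $U_\mu$, and for $i=n,\dots,\ell-1$ of a row $v_{i+1}\in\mathbb F_q^\ell$ outside the $i$-dimensional span of the previous rows.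
\end{proof}

The full columns serve only to make $S(\mu)$ admissible, and the zero columns only to reach every large $\ell$.

The condition ``rank $n$'' couples the columns of a matrix $A$. The condition $WA=0$, for a fixed subspace $W$ of row vectors, is imposed on each column separately, so we express the first condition through the second. Let $\binom sr_q$ be the Gaussian binomial coefficient, a polynomial in $q$ that counts the $r$-dimensional subspaces of $\mathbb F_q^s$. The $q$-binomial theorem $\sum_r(-1)^rq^{\binom r2}\binom sr_qz^r=\prod_{i=0}^{s-1}(1-q^iz)$ at $z=1$ gives the polynomial identity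
\begin{equation}\label{eq:gauss}
\sum_{r=0}^s(-1)^rq^{\binom r2}\binom sr_q=\begin{cases}1,&s=0,\\0,&s\ge1,\end{cases}
\end{equation}
because for $s\ge1$ the factor with $i=0$ vanishes. Apply this with $s$ the dimension of the left kernel of $A$: the sum of $(-1)^{\dim W}q^{\binom{\dim W}2}$ over all $W\subset\mathbb F_q^n$ with $WA=0$ is $1$ if $A$ has rank $n$, and $0$ otherwise. Summing over $A$,
\begin{equation}\label{eq:incl}
\#U_\mu(\mathbb F_q)=\sum_{W\subset\mathbb F_q^n}(-1)^{r}q^{\binom r2}\,\#\{A\in\mathrm{Mat}_\mu(\mathbb F_q):WA=0\},\qquad r=\dim W.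
\end{equation}

\begin{example}\label{ex:small}
Take $n=2$, $\mathcal C=\{\{1\}\}$, $\ell=3$. Then $\mu\in\{0,1\}$, and
\[
\mathrm{Mat}_0=\begin{pmatrix}*&*&0\\ *&*&0\end{pmatrix},\qquad
\mathrm{Mat}_1=\begin{pmatrix}*&*&*\\ *&*&0\end{pmatrix}.
\]
A subspace $W$ of dimension $r$ kills $q^{2-r}$ full columns. It kills all $q$ columns supported in $\{1\}$ if its projection to the first coordinate is zero, and only the zero column otherwise. The projection is zero for $W=0$ and for the line spanned by $(0,1)$; it is nonzero for the other $q$ lines and for the plane. The numbers $(-1)^rq^{\binom r2+2(2-r)}$ are $q^4,-q^2,q$ for $r=0,1,2$, and their sums over the two groups are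
\[
H_0=q^4-q^2,\qquad H_1=-q^3+q .
\]
So \eqref{eq:incl} reads $\#U_\mu=H_0q^\mu+H_1$. Indeed $H_0+H_1=(q^2-1)(q^2-q)=|GL_2(\mathbb F_q)|$, and $qH_0+H_1=(q^2-1)(q^3-q)$ is what one gets by choosing the second row first. Now read the two equations backward:
\[
H_0=\frac{\#U_1-\#U_0}{q-1},\qquad H_1=\frac{q\,\#U_0-\#U_1}{q-1}.
\]
The counts of full-rank matrices determine a weighted count of the subspaces with a given projection rank. Note that $H_0$ and $H_1$ each mix subspaces of two different dimensions.
\end{example}

In general, for $W\subset\mathbb F_q^n$ and $C\subset[n]$ let $\rho_W(C)$ be the dimension of the projection of $W$ to $\mathbb F_q^C$. The restriction $\rho_W|_{\mathcal C}$ is an element of $\mathcal R$. For $\sigma\in\mathcal R$ put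
\[
H_\sigma(q)=\sum_{W:\ \rho_W|_{\mathcal C}=\sigma}(-1)^rq^{\binom r2+n(n-r)},\qquad r=\dim W,
\]
and let $\Phi(T)$ be the square matrix, indexed by $\mathcal R\times\mathcal R$, with entries
\[
\Phi_{\mu,\sigma}(T)=\prod_{C\in\mathcal C}\bigl(T^{|C|-\sigma(C)}\bigr)^{\mu(C)}.
\]
Elements of $\Lambda$ are rational functions without poles at integers $\ge2$, so they can be evaluated at prime powers.

\begin{proposition}\label{prop:sep}
The matrix $\Phi(T)$ is invertible over $\Lambda$. Let $c_{\sigma,\mu}\in\Lambda$ be the entries of its inverse. For every prime power $q$,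
\begin{equation}\label{eq:sep}
\#U_\mu(\mathbb F_q)=\sum_{\sigma\in\mathcal R}\Phi_{\mu,\sigma}(q)H_\sigma(q),\qquad
H_\sigma(q)=\sum_{\mu\in\mathcal R}c_{\sigma,\mu}(q)\,\#U_\mu(\mathbb F_q).
\end{equation}
\end{proposition}

\begin{proof}
A column supported in $C$ is a vector of $\mathbb F_q^C$, and $W$ kills it if and only if it lies in the annihilator of the projection of $W$ to $\mathbb F_q^C$, a space of dimension $|C|-\rho_W(C)$. For a full column this dimension is $n-r$. Hence the number of $A$ with $WA=0$ is $q^{n(n-r)}\Phi_{\mu,\sigma}(q)$ with $\sigma=\rho_W|_{\mathcal C}$, and grouping the terms of \eqref{eq:incl} by $\sigma$ gives the first formula.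

The matrix $\Phi$ is the tensor product over $C\in\mathcal C$ of the Vandermonde matrices with nodes $1,T,\dots,T^{|C|}$ and exponents $0,\dots,|C|$; this is why $\mu(C)$ runs up to $|C|$. The determinant of each factor is, up to sign, a product of differences $T^a-T^b=T^b(T^{a-b}-1)$ with $a>b$, which are units of $\Lambda$. So each factor is invertible over $\Lambda$, and the tensor product of the inverses is inverse to $\Phi$.
\end{proof}

The subspaces with a given $\rho_W|_{\mathcal C}$ form a union of matroid strata of Grassmannians. They are easier to describe as configurations of vectors.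

\begin{lemma}\label{lem:config}
Let $\sigma\in\mathcal R$ and $0\le r\le n$. The number of $n$-tuples $(v_1,\dots,v_n)$ spanning $\mathbb F_q^r$ with $\operatorname{rk}\{v_i:i\in C\}=\sigma(C)$ for all $C\in\mathcal C$ is $|GL_r(\mathbb F_q)|$ times the number of $r$-dimensional $W\subset\mathbb F_q^n$ with $\rho_W|_{\mathcal C}=\sigma$.
\end{lemma}

\begin{proof}
A subspace $W$ with a basis is an $r\times n$ matrix of rank $r$, with the basis vectors as rows. Its columns $v_1,\dots,v_n$ span $\mathbb F_q^r$, and $\rho_W(C)$ is the rank of the submatrix with columns in $C$. Each $W$ has $|GL_r(\mathbb F_q)|$ bases.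
\end{proof}

It remains to find $\mathcal C$ and $\rho\in\mathcal R$ such that the ranks $\rho$ force a single value of $r$, so that $H_\rho$ is a monomial times an honest count, and such that this count is not a rational function of $q$.

\section{A plane configuration with moduli $y^2+y=x^m$}\label{sec:curve}

For vectors in a $3$-dimensional space, rank $1$ on a singleton means that the vector is nonzero and so defines a point of $\mathbb P^2$; rank $2$ on a pair means two distinct points; for nonzero vectors, rank $2$ on a triple means collinear points, not all equal; rank $3$ means non-collinear points. Collinearity of points on the three sides of the coordinate triangle is multiplication: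
\begin{equation}\label{eq:mult}
\det\begin{pmatrix}1&-\alpha&0\\0&1&-\beta\\1&0&-\gamma\end{pmatrix}=\alpha\beta-\gamma .
\end{equation}
To encode $y^2+y=x^m$ we write it as $y\cdot x^{-(m-1)}=x/(1+y)$ and aim at one instance of \eqref{eq:mult} with $\alpha=y$, $\beta=x^{-(m-1)}$, $\gamma=x/(1+y)$. This requires a unit point $p=(1,1,1)$ to fix coordinates, two free points $a$ and $a'$ that carry $x$ and $y$, a zigzag $c_0,b_1,c_1,\dots,b_{m-1}$ that divides by $x$ repeatedly, a point $g$ that carries $1+y$, and a point $h$ that carries $x/(1+y)$. See Figure~\ref{fig:config}.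

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.6]
\coordinate (e3) at (0,0); \coordinate (e2) at (4,0); \coordinate (e1) at (1,4);
\coordinate (p) at (1.667,1.333); \coordinate (as) at (2.5,2); \coordinate (a) at (3.25,1);
\coordinate (ap) at (3.554,0.595); \coordinate (c0) at (0.5,2); \coordinate (h) at (0.611,2.446);
\coordinate (c1) at (0.75,3); \coordinate (b2) at (4.5,0); \coordinate (g) at (5.075,0);
\coordinate (b1) at (6,0);
\draw[thick] (e2)--(e1)--(e3)--(6.3,0);
\draw[gray] (e3)--(as) (e2)--(c0) (p)--(g) (h)--(g);
\draw (c0)--(b1)--(c1)--(b2);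
\draw[thick,dashed] (h)--(b2);
\foreach \x/\y/\z in {e1/e_1/above,e2/e_2/below,e3/e_3/below,p/p/below,as/a_*/above right,a/a/above right,ap/a'/below left,c0/c_0/left,h/h/left,c1/c_1/left,b2/b_2/below,g/g/below,b1/b_1/below}
  \fill (\x) circle (1.1pt) node[\z] {$\y$};
\end{tikzpicture}
\caption{Thirteen points of the real projective plane whose collinearities encode $y^2+y=x^3$, drawn for $x=3$ and $y$ the negative root. The points $a=(1,x,0)$ and $a'=(1,-y,0)$ are free on the side $e_1e_2$. The gray lines construct $a_*,c_0,g,h$; the zigzag $c_0,b_1,c_1,b_2$ passes alternately through $a$ and $a_*$. The dashed collinearity of $h,a',b_2$ holds exactly when $y^2+y=x^3$.}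
\label{fig:config}
\end{figure}

Let $m\ge3$ and $n=2m+7$, and label the elements of $[n]$, and the vectors of a configuration, by
\[
e_1,e_2,e_3,\ p,\ a_*,a,a',\ g,h,\ b_1,\dots,b_{m-1},\ c_0,\dots,c_{m-2}.
\]
The family $\mathcal C$ and the ranks $\rho\in\mathcal R$ are as follows.
\begin{itemize}
\item[(R1)] Rank $3$: $\{e_1,e_2,e_3\}$, $\{e_1,e_2,p\}$, $\{e_2,e_3,p\}$, $\{e_1,e_3,p\}$.
\item[(R2)] Rank $2$: $\{a,e_1\}$, $\{a,e_2\}$, $\{a',e_2\}$.
\item[(R3)] Rank $1$: the singletons $a_*,g,h$, $b_1,\dots,b_{m-1}$, $c_0,\dots,c_{m-2}$.
\item[(R4)] Rank $2$: $\{e_1,e_2,z\}$ for $z=a_*,a,a'$; $\{e_2,e_3,z\}$ for $z=g,b_1,\dots,b_{m-1}$; $\{e_1,e_3,z\}$ for $z=h,c_0,\dots,c_{m-2}$.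
\item[(R5)] Rank $2$: $\{p,e_3,a_*\}$, $\{p,e_2,c_0\}$, $\{p,a',g\}$, $\{a,g,h\}$.
\item[(R6)] Rank $2$: $\{a,b_j,c_{j-1}\}$ for $1\le j\le m-1$; $\{a_*,b_j,c_j\}$ for $1\le j\le m-2$.
\item[(R7)] Rank $2$: $\{a',b_{m-1},h\}$.
\end{itemize}
There are $4+(2m+3)+4+(2m-3)+1=4m+9$ triples, $3$ pairs and $2m+1$ singletons, so
\begin{equation}\label{eq:size}
n+\sum_{C\in\mathcal C}|C|=(2m+7)+3(4m+9)+6+(2m+1)=16m+41 .
\end{equation}
The singletons cannot be dropped: with $b_j=0$, for instance, the condition on $\{a,b_j,c_{j-1}\}$ would hold whenever $a$ and $c_{j-1}$ are independent, and the zigzag would break. The vectors $e_i,p,a,a'$ are nonzero by (R1) and (R2).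

\begin{proposition}\label{prop:curve}
Let $N_m(q)=\#\{(x,y)\in\mathbb F_q^2:\ y^2+y=x^m,\ x\neq0\}$. A tuple spanning $\mathbb F_q^r$ with ranks $\rho$ has $r=3$, and the number of such tuples is $|GL_3(\mathbb F_q)|(q-1)^{2m+6}N_m(q)$. Consequently
\[
H_\rho(q)=-q^{3+n(n-3)}(q-1)^{2m+6}N_m(q).
\]
\end{proposition}

\begin{proof}
The vectors $e_1,e_2,e_3$ are independent, and by (R4) all vectors other than $p$ lie in their span. Since $a_*$ is a nonzero vector of $\langle e_1,e_2\rangle$, the vectors $e_3,a_*$ are independent, and $\operatorname{rk}\{p,e_3,a_*\}=2$ puts $p$ in the span too. So $r=3$ and $(e_i)$ is a basis. Write $p=\sum p_ie_i$. The last three conditions of (R1) say exactly that $p_3,p_1,p_2\neq0$. We use coordinates in the basis $e_i'=p_ie_i$, so that $p=(1,1,1)$, and write $\propto$ for equality up to a nonzero scalar.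

Most steps use the following remark. Let $\Pi$ be a coordinate plane and $u,w$ independent vectors, not both in $\Pi$. Then $\Pi\cap\langle u,w\rangle$ is a line, and the three conditions $z\ne0$, $z\in\Pi$, $\operatorname{rk}\{u,w,z\}=2$ hold if and only if $z$ spans this line. For each of $a_*,c_0,g,h,b_j,c_j$ the first two conditions are in (R3) and (R4), and the third is in (R5) or (R6).

\emph{The units.} For $z=a_*$ take $u=p$, $w=e_3'$: then $a_*\propto p-e_3'=(1,1,0)$. For $z=c_0$ take $u=p$, $w=e_2'$: then $c_0\propto p-e_2'=(1,0,1)$.

\emph{The free points.} By (R4) and (R2), $a$ lies in $\langle e_1',e_2'\rangle$ with both coordinates nonzero, and $a'$ lies in $\langle e_1',e_2'\rangle$ with nonzero first coordinate. Equivalently, $a\propto(1,x,0)$ with a unique $x\ne0$, and $a'\propto(1,-y,0)$ with a unique, arbitrary $y$.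

\emph{The zigzag.} We show by induction that the conditions on the $b_j$ and $c_j$ are equivalent to $b_j\propto(0,1,-x^{-j})$ and $c_j\propto(1,0,x^{-j})$. Suppose $c_{j-1}\propto(1,0,t)$ with $t=x^{-(j-1)}$, which holds for $j=1$. As $x\neq0$, the vectors $a$ and $c_{j-1}$ are independent, and $b_j\propto(1,x,0)-(1,0,t)=(0,x,-t)\propto(0,1,-x^{-j})$. The vectors $a_*$ and $b_j$ are independent, and for $j\le m-2$ we get $c_j\propto(1,1,0)-(0,1,-x^{-j})=(1,0,x^{-j})$.

\emph{The points $g$ and $h$.} The vectors $p,a'$ are independent, and $g\propto(1,1,1)-(1,-y,0)=(0,1+y,1)$. The vectors $a,g$ are independent, $a\notin\langle e_1',e_3'\rangle$, and $(1+y)(1,x,0)-x(0,1+y,1)=(1+y,0,-x)$ is nonzero because $x\ne0$. So $h\propto(1+y,0,-x)$; the value $y=-1$ needs no separate treatment.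

\emph{The closing condition.} The vectors $a',b_{m-1}$ are independent, so (R7) holds if and only if
\[
0=\det\begin{pmatrix}1&-y&0\\0&1&-x^{-(m-1)}\\1+y&0&-x\end{pmatrix}=-x+y(1+y)x^{-(m-1)},
\]
that is, $y^2+y=x^m$.

Every condition in (R1)--(R7) has entered one of these steps, and each step is an equivalence. So the tuples correspond bijectively to the choices of a basis $(e_i')$, of $p_1,p_2,p_3\neq0$, of a nonzero scalar for each of the $n-4$ vectors other than $e_1,e_2,e_3,p$, and of a point $(x,y)$ counted by $N_m(q)$. The number of scalars is $3+(n-4)=2m+6$. By Lemma~\ref{lem:config} there are $(q-1)^{2m+6}N_m(q)$ subspaces $W$ with $\rho_W|_{\mathcal C}=\rho$, all of dimension $3$, and each contributes $-q^{3+n(n-3)}$ to $H_\rho(q)$.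
\end{proof}

\section{Mixed Tate motives and point counts}\label{sec:tate}

Throughout, $\mathcal{DM}(k)$ is the category of geometric motives over $k$ with rational coefficients, and $\mathcal{DMT}(k)$ is the smallest full triangulated subcategory, closed under isomorphism, that contains all $\mathbb Q(n)$. Its objects are those obtained from the $\mathbb Q(n)[j]$ by taking cones finitely many times. The argument below also covers the weaker hypothesis that $M(X)$ is only a direct summand of an object of $\mathcal{DMT}(k)$. We use the following standard facts.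
\begin{itemize}
\item[(M1)] \emph{Base change.} A field extension $k\subset L$ induces a triangulated functor $\mathcal{DM}(k)\to\mathcal{DM}(L)$, $A\mapsto A_L$, with $M(X)_L=M(X_L)$ and $\mathbb Q(n)_L=\mathbb Q(n)$.
\item[(M2)] \emph{Morphisms to Tate objects.} Let $k$ be perfect and $X$ smooth over $k$. For $b\ge0$, $\operatorname{Hom}(M(X),\mathbb Q(b)[j])$ is the higher Chow group $CH^b(X,2b-j)\otimes\mathbb Q$, compatibly with base change (\cite{Vo}, together with the cancellation theorem). The twist $A\mapsto A(1)$ is an equivalence, and $M(X\times\mathbb P^c)=\bigoplus_{i=0}^cM(X)(i)[2i]$.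
\item[(M3)] \emph{Realization} (\cite{Hu} in characteristic $0$, \cite{Iv}, \cite{CD2}). Let $k$ be perfect, $G_k=\operatorname{Aut}(\bar k/k)$, and $\lambda\ne\operatorname{char}k$ a prime. There are contravariant functors $H^i_\lambda$ from $\mathcal{DM}(k)$ to finite-dimensional continuous $\mathbb Q_\lambda$-representations of $G_k$ that turn distinguished triangles into long exact sequences, with $H^i_\lambda(M(X))=H^i(X_{\bar k},\mathbb Q_\lambda)$ for smooth $X$, and with $H^i_\lambda(\mathbb Q(n)[j])$ equal to $\mathbb Q_\lambda(-n)$ for $i=j$ and to $0$ otherwise. On underlying vector spaces, $H^i_\lambda(A)\cong H^i_\lambda(A_L)$ naturally in $A$ for perfect $L\supset k$. (A covariant realization gives these functors after dualizing.)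
\end{itemize}
Here $\mathbb Q_\lambda(n)$ is the one-dimensional representation given by the $n$-th power of the $\lambda$-adic cyclotomic character. A representation is \emph{of Tate type} if all its Jordan--H\"older constituents are of the form $\mathbb Q_\lambda(n)$. This class is closed under subobjects, quotients, extensions, duals and twists. By (M3) and induction on the number of cones, $H^i_\lambda(\Theta)$ is of Tate type for every $\Theta\in\mathcal{DMT}(k)$.

\begin{proposition}\label{prop:tate}
Let $K$ be a field, $\ell\ge1$, and $\mathcal S$ a set of $\ell$-tuples of subsets of $[\ell]$. Suppose that $\mathbb F(S)_K$ is mixed Tate for every $S\in\mathcal S$. Then there are a finite field $\mathbb F_q$, with $\operatorname{char}\mathbb F_q=\operatorname{char}K$ if $\operatorname{char}K>0$ and $3\nmid q$ if $\operatorname{char}K=0$, and Laurent polynomials $P_S\in\mathbb Z[T,T^{-1}]$ such that $\#\mathbb F(S)(\mathbb F_{q^\nu})=P_S(q^\nu)$ for all $S\in\mathcal S$ and all $\nu\ge1$.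
\end{proposition}

The difficulty is that $K$ may be large. If $K$ is algebraically closed, the Galois group is trivial and the Tate type of the cohomology says nothing. The information is in the motive itself, so we first descend it to a field with an arithmetic Galois group.

\begin{proof}
The set $\mathcal S$ is finite. Let $F=\mathbb F(S)$ with $S\in\mathcal S$. The determinant of the generic matrix with support $S$ is a sum of distinct monomials with coefficients $\pm1$, one for each permutation $w$ with $w(i)\in S_i$ for all $i$. If there is no such permutation, $F$ is empty over every field and we take $P_S=0$. Otherwise $F$ is nonempty over every algebraically closed field, and smooth over $\mathbb Z$ of pure relative dimension $d=\sum|S_i|$.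

\emph{Step 1: descent.} We find a finitely generated field $k\subset\bar K$, with perfect closure $k'$, and for each $S$ an object $\Theta'\in\mathcal{DMT}(k')$ and a morphism $\varphi':M(F_{k'})\to\Theta'$ whose base change to $\bar K$ is a split monomorphism. If $K$ is finitely generated over its prime field, $k=K$ works by (M1). In general, (M1) gives a split monomorphism $\varphi:M(F_{\bar K})\to\Theta$ with $\Theta\in\mathcal{DMT}(\bar K)$. The field $\bar K$ is the directed union of the perfect closures $k'$ of its finitely generated subfields $k$. Fix one of them, $k_0'$, and for $A,B\in\mathcal{DM}(k_0')$ consider the map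
\begin{equation}\label{eq:cont}
\varinjlim_{k'\supset k_0'}\operatorname{Hom}(A_{k'},B_{k'})\longrightarrow\operatorname{Hom}(A_{\bar K},B_{\bar K}).
\end{equation}

(a) \emph{It is bijective for $A=M(X)$ with $X$ smooth, $B=\mathbb Q(b)[j]$, $b\ge0$.} The higher Chow groups $CH^b(X,\ast)$ are the homology of a complex of cycles of codimension $b$ on the $X\times\Delta^i$ that meet the faces properly. Pullback of cycles along a field extension is injective and preserves and reflects proper intersection, and a subvariety over $\bar K$ is cut out by finitely many equations, hence comes from some $k'$. So the complex over $\bar K$ is the directed union of the complexes over the $k'$, and homology commutes with directed unions. (See also the continuity theorem in \cite[\S14.3]{CD1}.)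

(b) \emph{It is bijective for $A=M(X)$ or $A=\mathbb Q(a)[i]$ and $B=\mathbb Q(b)[j]$ with $b$ arbitrary.} For $b=-c<0$ the group $\operatorname{Hom}(M(X),\mathbb Q(b)[j])=\operatorname{Hom}(M(X)(c)[2c],\mathbb Q(0)[j+2c])$ is, by (M2), a direct summand of the group of (a) for $X\times\mathbb P^c$, compatibly with base change. For $A=\mathbb Q(a)[i]$, twist and shift to reach $A=M(\mathrm{pt})$.

(c) \emph{It is bijective for $A=M(F)$ or $A\in\mathcal{DMT}(k_0')$, and $B\in\mathcal{DMT}(k_0')$.} Directed colimits are exact. So, for fixed $A$ as in (b), the five lemma shows that the objects $B$ for which \eqref{eq:cont} is bijective for all shifts of $B$ are closed under cones; they include $\mathcal{DMT}(k_0')$. For fixed $B\in\mathcal{DMT}(k_0')$ the same argument in the variable $A$ gives all $A\in\mathcal{DMT}(k_0')$.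

Now every object of $\mathcal{DMT}(\bar K)$ is isomorphic to the base change of an object of some $\mathcal{DMT}(k')$: this holds for the $\mathbb Q(n)[j]$, and if it holds for the source and the target of a morphism, then by (c) the morphism comes from some larger $k'$, and so does its cone. Thus $\Theta\cong\Theta'_{\bar K}$, and by (c) again $\varphi$ comes from a morphism $\varphi'$ after enlarging $k'$. As $\mathcal S$ is finite, one $k'$ serves for all $S$.

\emph{Step 2: realization.} Let $\bar k$ be the algebraic closure of $k$ in $\bar K$ and $\lambda\neq\operatorname{char}k$ a prime. Since $k'/k$ is purely inseparable, $G_{k'}=\operatorname{Aut}(\bar k/k)=G_k$. We do not know that $\varphi'$ is split. But by (M3) the $G_k$-map $H^i_\lambda(\varphi'):H^i_\lambda(\Theta')\to H^i(F_{\bar k},\mathbb Q_\lambda)$ has the same underlying linear map as the realization of $\varphi'_{\bar K}$, which is surjective because $\varphi'_{\bar K}$ has a left inverse. Hence $H^i(F_{\bar k},\mathbb Q_\lambda)$ is a quotient of a representation of Tate type. By Poincar\'e duality on the smooth variety $F_{\bar k}$, the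 representation $H^i_c(F_{\bar k},\mathbb Q_\lambda)\cong H^{2d-i}(F_{\bar k},\mathbb Q_\lambda)^\vee(-d)$ is of Tate type.

\emph{Step 3: specialization.} The field $k$ is the fraction field of a finitely generated $\mathbb Z$-algebra, whose normalization is again finitely generated; so there is a normal integral scheme $B$ of finite type over $\mathbb Z$ with function field $k$. Replace $B$ by a nonempty open subscheme on which $\lambda$ is invertible, $3$ is invertible if $\operatorname{char}K=0$, and the finitely many nonzero constructible sheaves $R^if_!\mathbb Q_\lambda$, for $f:F_B\to B$ and all $S\in\mathcal S$, are lisse. A lisse sheaf is a representation of $\pi_1(B)$ on its geometric generic stalk, which by proper base change is $H^i_c(F_{\bar k},\mathbb Q_\lambda)$, with $G_k$ acting through $G_k\to\pi_1(B)$. This map is surjective because $B$ is normal. So a Jordan--H\"older filtration for $G_k$ is stable under $\pi_1(B)$, and its graded pieces are the lisse sheaves $\mathbb Q_\lambda(n)$ on $B$.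

Let $b$ be a closed point of $B$. Its residue field is a finite field $\mathbb F_q$ with the required characteristic. By proper base change the stalk at $b$ is $H^i_c(F_{\bar{\mathbb F}_q},\mathbb Q_\lambda)$, and the geometric Frobenius $\mathrm{Fr}$ acts on the stalk of $\mathbb Q_\lambda(n)$ by $q^{-n}$. So all eigenvalues of $\mathrm{Fr}$ are integral powers of $q$. Let $a_n$ be the alternating sum over $i$ of the multiplicities of the eigenvalue $q^n$ on $H^i_c$. The Grothendieck--Lefschetz trace formula gives
\[
\#F(\mathbb F_{q^\nu})=\sum_i(-1)^i\operatorname{Tr}\bigl(\mathrm{Fr}^\nu\mid H^i_c(F_{\bar{\mathbb F}_q},\mathbb Q_\lambda)\bigr)=\sum_na_nq^{n\nu},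
\]
and we put $P_S=\sum_na_nT^n$.
\end{proof}

\begin{remark}
The choice between $M(F)$ and the motive with compact support $M^c(F)$ does not matter: over $\bar K$ and $k'$, duality gives $M^c(F)\cong M(F)^\vee(d)[2d]$ for $F$ smooth of pure dimension $d$, and duality preserves $\mathcal{DMT}$.
\end{remark}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}

Proposition~\ref{prop:tate} controls point counts only along the powers of one prime power $q$, which we cannot choose. An equation with finitely many solutions is therefore of no use: $y^2+y+1=0$ has two solutions in every $\mathbb F_{q^\nu}$ if $q\equiv1\pmod 3$. A curve of genus one works for every $q$, because a rational function of $q^\nu$ grows like an integral power of $q^\nu$ while the Frobenius eigenvalues have size $q^{1/2}$.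

\begin{lemma}\label{lem:weil}
Let $q\geq 2$ be an integer and $\alpha\in\mathbb C$ with $|\alpha|=q^{1/2}$. There is no $R\in\mathbb Q(T)$ with $\alpha^\nu+\bar\alpha^\nu=R(q^\nu)$ for all $\nu\ge1$.
\end{lemma}

\begin{proof}
Write $\alpha=q^{1/2}e^{i\theta}$, so that $2\cos(\nu\theta)=R(q^\nu)q^{-\nu/2}$. If $R\ne0$, then $R(T)\sim cT^d$ as $T\to\infty$, with $c\neq0$ and $d\in\mathbb Z$, so $|R(q^\nu)|q^{-\nu/2}\sim|c|q^{\nu(d-1/2)}$ tends to $0$ or to $\infty$. It is bounded by $2$, so it tends to $0$; this also holds if $R=0$. Hence $\cos(\nu\theta)\to0$. Then $\cos(2\nu\theta)=2\cos^2(\nu\theta)-1\to-1$, although this subsequence must tend to $0$.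
\end{proof}

Recall the Hasse--Weil theorem: if $\Gamma$ is a smooth projective geometrically irreducible curve of genus one over $\mathbb F_q$, there is $\alpha\in\mathbb C$ with $|\alpha|=q^{1/2}$ and $\#\Gamma(\mathbb F_{q^\nu})=q^\nu+1-\alpha^\nu-\bar\alpha^\nu$ for all $\nu\ge1$.

\begin{lemma}\label{lem:genus}
If $3\nmid q$, then $N_3(q^\nu)=q^\nu-2-\alpha^\nu-\bar\alpha^\nu$ for all $\nu\geq1$, and if $3\mid q$, then $N_4(q^\nu)=q^\nu-3-\alpha^\nu-\bar\alpha^\nu$ for all $\nu\ge1$, in each case for some $\alpha\in\mathbb C$ with $|\alpha|=q^{1/2}$.
\end{lemma}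

\begin{proof}
In both cases the affine curve $y^2+y=x^m$ has exactly two points with $x=0$, namely $y=0$ and $y=-1$.

Let $3\nmid q$. The Weierstrass cubic $y^2+y=x^3$ has one point at infinity, which is rational and smooth. A singular affine point satisfies $3x^2=0$ and $2y+1=0$; the first equation gives $x=0$, so $y\in\{0,-1\}$ and $2y+1=\pm1\neq0$. So the cubic is an elliptic curve $\Gamma$, and $N_3(q^\nu)=\#\Gamma(\mathbb F_{q^\nu})-3$.

Let $3\mid q$. The substitution $z=2y+1$ is invertible and turns $y^2+y=x^4$ into $z^2=4x^4+1=x^4+1$. The polynomial $x^4+1$ is prime to its derivative $4x^3$, hence separable. Gluing this chart to $v^2=1+u^4$ by $u=1/x$, $v=z/x^2$ gives a smooth projective curve $\Gamma$, geometrically irreducible because $x^4+1$ is not a square. It is a double cover of $\mathbb P^1$ branched at four points, so it has genus one by the Riemann--Hurwitz formula. It has two rational points at infinity, $u=0$, $v=\pm1$. So $N_4(q^\nu)=\#\Gamma(\mathbb F_{q^\nu})-4$.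
\end{proof}

Neither exponent works in all characteristics. In characteristic $3$ the cubic becomes $z^2=(x+1)^3$, whose points are in bijection with the affine line by $x+1=t^2$, $z=t^3$, so $N_3(q)=q-2$. In characteristic $2$ the substitution $t=y+x^2+x$ turns $y^2+y=x^4$ into $x=t^2+t$, so $N_4(q)=q-2$.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Take $n=2m+7$, $\mathcal C$ and $\rho$ as in Section~\ref{sec:curve}. By \eqref{eq:size}, the construction of Section~\ref{sec:count} applies to the given $\ell\ge16m+41$. By Lemma~\ref{lem:pad} every $S(\mu)$, $\mu\in\mathcal R$, satisfies $|S_i|\ge i$, and $S_i=[\ell]$ for $i>n$. Suppose that all $\mathbb F(S(\mu))_K$ are mixed Tate, and let $q$ and $P_{S(\mu)}$ be given by Proposition~\ref{prop:tate} for $\mathcal S=\{S(\mu):\mu\in\mathcal R\}$. Then $3\nmid q$ if $m=3$, and $3\mid q$ if $m=4$. Formulas \eqref{eq:pad} and \eqref{eq:sep} and Proposition~\ref{prop:curve} hold for all prime powers, in particular for the $q^\nu$. They give $N_m(q^\nu)=R_0(q^\nu)$ for all $\nu\ge1$, where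
\[
R_0(T)=-\frac{\sum_{\mu\in\mathcal R}c_{\rho,\mu}(T)P_{S(\mu)}(T)}{T^{3+n(n-3)}(T-1)^{2m+6}\prod_{i=n}^{\ell-1}(T^\ell-T^i)}\in\mathbb Q(T).
\]
By Lemma~\ref{lem:genus}, $\alpha^\nu+\bar\alpha^\nu=R(q^\nu)$ with $R(T)=T-(m-1)-R_0(T)$. This contradicts Lemma~\ref{lem:weil}.
\end{proof}

The proof shows that one of the finitely many $\mathbb F(S(\mu))$ is not mixed Tate, without naming it. For $4\le\ell\le88$ it decides nothing.

\begin{remark}[Stronger dimension bounds do not help]
Let $D\ge0$ and $\ell\ge16m+41+D$, and use $n+D$ full columns in place of $n$. Then $|S_i|\ge n+D$ for all $i$, formula \eqref{eq:pad} and the matrix $\Phi$ are unchanged, and $q^{n(n-r)}$ becomes $q^{(n+D)(n-r)}$ in $H_\sigma$, which changes only the power of $T$ in $R_0$. So there is a variety $\mathbb F(S)$ that is not mixed Tate with $\dim V_i\ge n+D$ for all $i$ and $V_i=E$ for all but the first $n=2m+7\in\{13,15\}$ indices.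
\end{remark}

\section{Universality in the Grothendieck ring}\label{sec:univ}

The ring $K_0(\mathrm{Var}_K)$ is generated by the isomorphism classes $[Y]$ of separated schemes of finite type over $K$, with relations $[Y]=[Z]+[Y\setminus Z]$ for $Z\subset Y$ closed and product $[Y][Y']=[Y\times_KY']$. We use that $[Y]=[Y_{\mathrm{red}}]$; that $[Y']=[Y][F]$ for a Zariski locally trivial fibration $Y'\to Y$ with fiber $F$; that $[Gr(r,s)]=\binom sr_{\mathbb L}$, by the decomposition into Schubert cells; and that $[GL_r]=\prod_{i=0}^{r-1}(\mathbb L^r-\mathbb L^i)$, a unit of $\mathcal M_K$. We also use that a map of vector bundles of constant rank on a reduced scheme has kernel and image that are subbundles. All loci carry the reduced structure.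

\subsection*{The counting formulas in $\mathcal M_K$}
Keep the notation of Section~\ref{sec:count}. Let $Gr_{r,\sigma}\subset Gr(r,n)$ be the locally closed set of $W$ with $\rho_W|_{\mathcal C}=\sigma$, let $Z_{r,\sigma}$ be the variety of $n$-tuples spanning $K^r$ with ranks $\sigma$, and put $\mathcal H_\sigma=\sum_r(-1)^r\mathbb L^{\binom r2+n(n-r)}[Gr_{r,\sigma}]$.

\begin{proposition}\label{prop:motivic}
In $\mathcal M_K$ we have $[Z_{r,\sigma}]=[GL_r][Gr_{r,\sigma}]$ and
\[
\mathcal H_\sigma=\sum_{\mu\in\mathcal R}\frac{c_{\sigma,\mu}(\mathbb L)}{\prod_{i=n}^{\ell-1}(\mathbb L^\ell-\mathbb L^i)}\,[\mathbb F(S(\mu))].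
\]
The coefficients are images of elements of $\Lambda$ that do not depend on $K$.
\end{proposition}

\begin{proof}
As in Lemma~\ref{lem:config}, $Z_{r,\sigma}$ is the frame bundle of the tautological bundle over $Gr_{r,\sigma}$, a Zariski locally trivial fibration with fiber $GL_r$.

In the proof of Lemma~\ref{lem:pad}, the choice of row $i+1$ passes to the complement of a subbundle of rank $i$ in a trivial bundle of rank $\ell$, which multiplies the class by $\mathbb L^\ell-\mathbb L^i$. So $[\mathbb F(S(\mu))]=[U_\mu]\prod_{i=n}^{\ell-1}(\mathbb L^\ell-\mathbb L^i)$.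

The analogue of exchanging the order of summation is to compute in two ways the class of $Y_r=\{(A,W)\in\mathrm{Mat}_\mu\times Gr(r,n):WA=0\}$. Let $\mathrm{Mat}_\mu^s$ be the locus where the left kernel has dimension $s$, so that $U_\mu=\mathrm{Mat}^0_\mu$. Over $\mathrm{Mat}_\mu^s$ the left kernels form a vector bundle of rank $s$, and $Y_r$ is its Grassmannian bundle; so $[Y_r]=\sum_s\binom sr_{\mathbb L}[\mathrm{Mat}^s_\mu]$. The polynomial identity \eqref{eq:gauss} then gives $[U_\mu]=\sum_r(-1)^r\mathbb L^{\binom r2}[Y_r]$. Over $Gr_{r,\sigma}$ the projection of the tautological bundle to the coordinates in $C$ has constant rank $\sigma(C)$, so the annihilators form a vector bundle of rank $|C|-\sigma(C)$, and $Y_r$ is a vector bundle of rank $n(n-r)+\sum_C\mu(C)(|C|-\sigma(C))$. Hence $[Y_r]=\sum_\sigma\mathbb L^{n(n-r)}\Phi_{\mu,\sigma}(\mathbb L)[Gr_{r,\sigma}]$ and $[U_\mu]=\sum_\sigma\Phi_{\mu,\sigma}(\mathbb L)\mathcal H_\sigma$. Invert $\Phi$ by Proposition~\ref{prop:sep}.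
\end{proof}

It remains to realize a given $X$ as a rank stratum, up to a torus. We first break the equations of $X$ into single sums and products.

\subsection*{Elementary systems}
An \emph{elementary system} consists of a finite set $I$, an element $o\in I$ and subsets $\mathcal P,\mathcal A\subset I^3$. It defines the closed subscheme of $\mathbb A^I_{\mathbb Z}$ with equations $x_o=1$, $x_k=x_ix_j$ for $(i,j,k)\in\mathcal P$, and $x_k=x_i+x_j$ for $(i,j,k)\in\mathcal A$. Indices in a triple may coincide.

\begin{lemma}\label{lem:elem}
Every affine scheme $X$ of finite type over $\mathbb Z$ is isomorphic to the scheme of an elementary system.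
\end{lemma}

\begin{proof}
Let $X$ be given in an affine space by equations $u_s=0$, and write $u_s=u_s^+-u_s^-$ where $u_s^\pm$ have nonnegative integer coefficients. Take as variables the coordinates, $x_o$, and $x_\zeta$ with $(\zeta,\zeta,\zeta)\in\mathcal A$, which says $x_\zeta=0$. Each $u_s^\pm$ is computed from $0$, $1$ and the coordinates by finitely many binary sums and products; add one variable and one triple for each step. So far every variable other than the coordinates is a polynomial in the coordinates, and the system defines the affine space. If $i,k$ are the indices of the variables equal to $u_s^+,u_s^-$, the triple $(i,\zeta,k)\in\mathcal A$ imposes $u_s=0$.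
\end{proof}

For instance, $y^2+y=x^3$ is given by six variables $1,x,y,x^2,x^3,y^2$, three products and one sum. The configuration below would use $33$ vectors for it, against $13$ in Section~\ref{sec:curve}.

\subsection*{The universal configuration}
Three lines forming a triangle multiply, by \eqref{eq:mult}. Three concurrent lines add: the points $(1,-x,0)$, $(1,-w,-1)$, $(0,s,1)$ move on three lines through $(0,1,0)$, and
\begin{equation}\label{eq:add}
\det\begin{pmatrix}1&-x&0\\1&-w&-1\\0&s&1\end{pmatrix}=x+s-w .
\end{equation}
So we place five copies of each variable $x_i$: points $a_i,b_i,c_i$ on the sides of the triangle, for products, and points $d_i,f_i$ that serve with $a_i$ for sums. Further collinearities force the copies to carry the same value. Unlike in Section~\ref{sec:curve}, no variable other than $x_o$ is required to be nonzero.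

Let $n=3+5|I|$, with labels $e_1,e_2,e_3$ and $a_i,b_i,c_i,d_i,f_i$ for $i\in I$. Prescribe rank $3$ for $\{e_1,e_2,e_3\}$ and rank $2$ for the following sets, for all $i\in I$.
\begin{itemize}
\item[(U1)] $\{e_1,e_2,a_i\},\{e_2,a_i\}$;\ $\{e_2,e_3,b_i\},\{e_3,b_i\}$;\ $\{e_1,e_3,c_i\},\{e_3,c_i\}$;\ $\{e_2,c_o,d_i\},\{e_2,d_i\}$;\ $\{e_2,e_3,f_i\},\{e_2,f_i\}$.
\item[(U2)] $\{e_1,a_o\}$, $\{e_2,b_o\}$.
\item[(U3)] $\{a_i,b_o,c_i\}$, $\{a_o,b_i,c_i\}$, $\{a_i,d_i,e_3\}$, $\{e_1,d_i,f_i\}$.
\item[(U4)] $\{a_i,b_j,c_k\}$ for $(i,j,k)\in\mathcal P$;\ $\{a_i,d_k,f_j\}$ for $(i,j,k)\in\mathcal A$.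
\end{itemize}
These are nonempty proper subsets of $[n]$, since $n\ge8$, and they define $\mathcal C$ and $\rho\in\mathcal R$.

\begin{proposition}\label{prop:univ}
Let $X$ be the scheme of the elementary system and $K$ a field. Then $Z_{r,\rho}=\emptyset$ for $r\neq3$, and $Z_{3,\rho}\cong GL_3\times\mathbb G_m^{2+5|I|}\times(X_K)_{\mathrm{red}}$.
\end{proposition}

\begin{proof}
Consider a spanning tuple with ranks $\rho$ over an extension field of $K$. By (U1), $a_i,b_i,c_i,f_i$ lie in $\langle e_1,e_2,e_3\rangle$. The vector $c_o\in\langle e_1,e_3\rangle$ has nonzero $e_1$-component, so $e_2,c_o$ are independent and $d_i\in\langle e_2,c_o\rangle$. Hence $r=3$ and $(e_i)$ is a basis.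

By (U1) and (U2), $a_o\propto e_1-\xi e_2$ and $b_o\propto e_2-\eta e_3$ with unique $\xi,\eta\ne0$. Use coordinates in the basis $e_1'=e_1$, $e_2'=\xi e_2$, $e_3'=\xi\eta e_3$, in which $a_o\propto(1,-1,0)$ and $b_o\propto(0,1,-1)$. In (U1) each triple puts a vector in a plane, and the pair next to it makes one coordinate nonzero. For $a_i,b_i,c_i,f_i$ this means
\[
a_i\propto(1,-x_i,0),\quad b_i\propto(0,1,-y_i),\quad c_i\propto(1,0,-z_i),\quad f_i\propto(0,s_i,1)
\]
with unique $x_i,y_i,z_i,s_i$, and $x_o=y_o=1$. The first two rows in \eqref{eq:mult} are always independent, so $\{a_i,b_j,c_k\}$ has rank $2$ if and only if $z_k=x_iy_j$. Thus the first two conditions of (U3) say $z_i=x_i$ and $z_i=y_i$. In particular $c_o\propto(1,0,-1)$, and the conditions of (U1) on $d_i$ say $d_i\propto(1,-w_i,-1)$ with a unique $w_i$. The first and third rows in \eqref{eq:add} are always independent, so these rows have rank $2$ if and only if $w=x+s$. With $s=0$ the third row is $e_3'$, and $\{a_i,d_i,e_3\}$ gives $w_i=x_i$. With $x=0$ the first row is $e_1'$, and $\{e_1,d_i,f_i\}$ gives $w_i=s_i$. All five copies now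 carry $x_i$, and (U4) says $x_k=x_ix_j$ on $\mathcal P$ and $x_k=x_i+x_j$ on $\mathcal A$.

Each step is an equivalence, so the tuples correspond bijectively to the data of a basis $(e_i')$, the scalars $\xi,\eta$, the $5|I|$ nonzero proportionality scalars, and a point $(x_i)$ of $X$. The tuple is a regular function of these data. Conversely, the coordinates of the vectors in the basis $(e_i)$ are regular on $Z_{3,\rho}$ by Cramer's rule, and the data are obtained from them by multiplying and by dividing by coordinates that vanish nowhere. Both sides are reduced, the right-hand side because $GL_3\times\mathbb G_m^{2+5|I|}$ is smooth, so the two morphisms are inverse isomorphisms.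
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Present $X$ by an elementary system (Lemma~\ref{lem:elem}), take $n,\mathcal C,\rho$ as above and $\ell=n+\sum_C|C|$. By Propositions~\ref{prop:motivic} and~\ref{prop:univ}, $[Gr_{r,\rho}]=0$ for $r\neq3$, and $[Gr_{3,\rho}]=(\mathbb L-1)^{2+5|I|}[X_K]$ in $\mathcal M_K$ after canceling $[GL_3]$. So
\[
\mathcal H_\rho=-\mathbb L^{3+n(n-3)}(\mathbb L-1)^{2+5|I|}[X_K].
\]
The factor in front of $[X_K]$ comes from a unit of $\Lambda$. Dividing the formula of Proposition~\ref{prop:motivic} by it expresses $[X_K]$ through the classes $[\mathbb F(S(\mu))_K]$, with $S(\mu)$ admissible by Lemma~\ref{lem:pad} and coefficients in $\Lambda$ independent of $K$.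

For the last statement, $\mathcal M_K$ is generated over $\Lambda$ by the image of $K_0(\mathrm{Var}_K)$, and this group is generated by classes of affine schemes, since one can cut out a dense affine open subset and use induction on the dimension. If $K$ is $\mathbb Q$ or $\mathbb F_p$, every affine $K$-scheme of finite type is $X_K$ for an affine $X$ of finite type over $\mathbb Z$: clear denominators in the equations, or lift their coefficients to $\mathbb Z$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AM} Paolo Aluffi and Matilde Marcolli, \emph{Parametric Feynman integrals and determinant hypersurfaces}, arXiv:0901.2107 (2009).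

\bibitem{CD1} Cisinski and D\'eglise, \emph{Triangulated Categories of Mixed Motives}.

\bibitem{CD2} Cisinski and D\'eglise, \emph{\'Etale motives}, Compositio (2016).

\bibitem{Hu} Huber, J. Algebraic Geom. (2000).

\bibitem{Iv} Ivorra, Doc. Math. (2007).

\bibitem{Vo} Voevodsky, IMRN (2002).

\end{thebibliography}
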